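\title{Lattice liftings for $C(K)$ and absolute neighborhood retracts}

\begin{abstract}
A Banach lattice $X$ has the lattice-lifting property if every lattice homomorphism to $X$ with a bounded linear right-inverse has a lattice homomorphism right-inverse. We prove that, for a non-empty compact Hausdorff space $K$, the lattice $C(K)$ has this property if and only if $K$ is an absolute neighborhood retract, and if and only if $K$ is a neighborhood retract of the ball of radius $3$ of $C(K)^*$ in the weak* topology. The radius $3$ cannot be replaced by a smaller one. The measures $\delta_x-\delta_y+\delta_z$, followed by the retraction, give a partial Mal'cev operation on $K$; it forces many projections of $K\subset[0,1]^\Gamma$ to be open, and these open projections yield an extension operator from $C(K)$ to $C([0,1]^\Gamma)$.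
\end{abstract}

\section{The question and the results}\label{sec:intro}

Compact spaces are Hausdorff, $I=[0,1]$, and $C(K)$ is the Banach lattice of real continuous functions on a compact space $K$, with the supremum norm and the pointwise order. A \emph{lattice homomorphism} between Banach lattices is a linear map $T$ with $T(y\vee y')=Ty\vee Ty'$, equivalently $T|y|=|Ty|$; such a map is positive, hence bounded.

A Banach lattice $X$ has the \emph{lattice-lifting property} if, whenever $Y$ is a Banach lattice and $T:Y\to X$ is a lattice homomorphism with $TS=\mathrm{id}_X$ for some bounded linear $S:X\to Y$, there is a lattice homomorphism $R:X\to Y$ with $TR=\mathrm{id}_X$.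

A subspace $A$ of a topological space $\Omega$ is a \emph{retract} of $\Omega$ if some continuous map $\Omega\to A$ is the identity on $A$, and a \emph{neighborhood retract} of $\Omega$ if it is a retract of an open set $U$ with $A\subset U\subset \Omega$. A compact space is an \emph{absolute neighborhood retract} (ANR) if it is a neighborhood retract of every compact space that contains it.

The two notions meet when $K$ is a closed subset of a compact space $L$ and $T:C(L)\to C(K)$ is the restriction map. A bounded linear right-inverse of $T$ is a linear way of extending functions from $K$ to $L$. A lattice homomorphism right-inverse exists exactly when $K$ is a neighborhood retract of $L$ (Lemma~\ref{lem:retract}). So the lattice-lifting property of $C(K)$ makes $K$ a neighborhood retract of those $L$ to which functions extend linearly, while an ANR is a neighborhood retract of every $L$. Two small cases show both behaviors.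

\begin{example}
Let $K$ have two points, so that $C(K)=\mathbb R^2$ with basis $e_1,e_2$. If $T:Y\to\mathbb R^2$ is a surjective lattice homomorphism, pick $y_i$ with $Ty_i=e_i$ and put $u_i=|y_i|-|y_1|\wedge|y_2|$. Then $u_1\wedge u_2=0$ and $Tu_i=e_i-e_1\wedge e_2=e_i$, so $R(a,b)=au_1+bu_2$ is a lattice homomorphism right-inverse of $T$.
\end{example}

\begin{example}
Let $K=\{0\}\cup\{1/n:n\ge1\}\subset I$. Affine interpolation across the gaps is a linear right-inverse of norm one of the restriction map $C(I)\to C(K)$. An open set $U\supset K$ contains an interval $[0,a)$, on which a continuous map into $K$ is constant, so $K$ is not a retract of $U$. By Lemma~\ref{lem:retract}, $C(K)$ fails the lattice-lifting property.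
\end{example}

Write $B$ for the closed unit ball of $C(K)^*$. The balls $\lambda B$ always carry the weak* topology, and $K$ is identified with the set $\{\delta_k:k\in K\}\subset B$ of evaluation functionals. It is known that if $C(K)$ has the lattice-lifting property, then $K$ is a neighborhood retract of $B$, and that if in addition $K$ is metrizable, then $K$ is an ANR. The following question is posed in \cite{AMRT}.

\medskip
\noindent\textbf{Question.} \emph{Let $K$ be a compact space such that $C(K)$ has the lattice-lifting property. Is $K$ an ANR?}
\medskip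

The metrizable case suggests a positive answer. The difficulty is that for an embedding of $K$ in an uncountable cube $I^\Gamma$ no linear extension of functions is given in advance, so the hypothesis cannot be applied to $C(I^\Gamma)\to C(K)$ directly. The answer is nevertheless yes.

\begin{theorem}\label{thm:main}
For a non-empty compact space $K$ the following are equivalent.
\begin{itemize}
\item[(a)] $K$ is an ANR.
\item[(b)] Every surjective lattice homomorphism $T:Y\to C(K)$, with $Y$ a Banach lattice, has a lattice homomorphism right-inverse. (Moreover, for each $y_0\in Y$ with $Ty_0=1$, the right-inverse $R$ can be chosen with $\|R\|\le\|y_0\|$.)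
\item[(c)] $C(K)$ has the lattice-lifting property.
\item[(d)] The restriction map $C(3B)\to C(K)$, $g\mapsto(k\mapsto g(\delta_k))$, has a lattice homomorphism right-inverse.
\item[(e)] $K$ is a neighborhood retract of $3B$.
\end{itemize}
\end{theorem}

One might hope to deduce (a) from the known necessary condition, that $K$ is a neighborhood retract of $B$. This is impossible.

\begin{proposition}\label{prop:sharp}
There is a compact space $H$ that is not an ANR but is a neighborhood retract of $(\lambda B_{C(H)^*},w^*)$ for every $1\le\lambda<3$. In particular, being a neighborhood retract of the dual unit ball does not by itself imply being an ANR.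
\end{proposition}

The condition ``$K$ is a neighborhood retract of $\lambda B$'' becomes stronger as $\lambda\geq1$ grows (restrict the retraction), and an ANR satisfies it for all $\lambda\ge1$. So it characterizes ANRs precisely when $\lambda\ge3$. The space in Proposition~\ref{prop:sharp} is the union of the coordinate segments of an uncountable cube; for a non-empty set $\Gamma$ we write
\begin{equation}\label{eq:H}
H_\Gamma=\{x\in I^\Gamma: x_\gamma\ne0\text{ for at most one }\gamma\},
\end{equation}
which is closed in $I^\Gamma$, being defined by the equations $x_\gamma x_\beta=0$ for $\gamma\neq\beta$.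

Section~\ref{sec:easy} proves (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(e). The implication (e)$\Rightarrow$(a) carries the weight of the theorem; it is planned in Section~\ref{sec:plan} and proved in Sections~\ref{sec:malcev}--\ref{sec:recursion}. Section~\ref{sec:sharp} proves Proposition~\ref{prop:sharp}.

\section{Measures, restriction maps and retractions}\label{sec:tools}

For a compact space $M$ we identify $C(M)^*$ with the space of signed Radon measures, writing $\mu(f)=\int f\,d\mu$; then $\|\mu\|=\mu^+(M)+\mu^-(M)$. The set $P(M)$ of probability measures consists of the functionals with $\|\nu\|=\nu(1)=1$; it is convex and compact in the weak* topology, which it always carries. For a continuous $\varphi:M\to M'$ the image measure is $\varphi_*\nu(f)=\nu(f\circ\varphi)$. We use four standard facts.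

\begin{itemize}
\item[(F1)] \emph{A map $\varphi$ from a topological space into a compact space $K$ is continuous if $f\circ\varphi$ is continuous for all $f\in C(K)$.} Indeed $k\mapsto\delta_k$ is continuous and injective on a compact space, hence a homeomorphism onto its image in the weak* topology.
\item[(F2)] \emph{A lattice homomorphism $\phi:C(K)\to\mathbb R$ with $\phi(1)=1$ is $\delta_k$ for a unique $k$.} It is a probability measure; if its support had two points, there would be $f,g\ge0$ with $f\wedge g=0$ and $\phi(f),\phi(g)>0$, against $\phi(f)\wedge\phi(g)=0$. With (F1) it follows that a lattice homomorphism $\Theta:C(Q)\to C(K)$ with $\Theta1=1$ has the form $g\mapsto g\circ j$ for a continuous $j:K\to Q$.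
\item[(F3)] \emph{If $F\subset M$ is closed and non-empty, $P(F)$ is identified with the compact convex set $\{\nu\in P(M):\nu(F)=1\}$, and finitely supported measures are dense in it.} The identification is $\iota_*$ for the inclusion $\iota$; it is continuous, affine and, by Tietze's theorem, injective. For density, given $g_1,\dots,g_n$ and $\tau>0$, partition $F$ into finitely many Borel sets on which every $g_i$ oscillates by less than $\tau$, and move the mass of each set to one of its points.
\item[(F4)] \emph{If $X,M$ are compact, $g\in C(X\times M)$ and $\theta:X\to P(M)$ is continuous, then $x\mapsto\theta(x)(g(x,\cdot))$ is continuous.} The map $x\mapsto g(x,\cdot)$ is norm-continuous into $C(M)$ by compactness of $M$, and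
\[
|\theta(x)(g(x,\cdot))-\theta(x_0)(g(x_0,\cdot))|\le\|g(x,\cdot)-g(x_0,\cdot)\|+|(\theta(x)-\theta(x_0))(g(x_0,\cdot))|.
\]
\end{itemize}

Every compact $K$ embeds in a cube $I^\Gamma$ with $\Gamma\neq\emptyset$, and to show that $K$ is an ANR it suffices to find a retraction $r:U\to K$ from an open subset $U$ of one such cube. For if $K\subset L$ with $L$ compact, Tietze's theorem, applied to each coordinate, extends the inclusion $K\to I^\Gamma$ to a continuous $\varphi:L\to I^\Gamma$, and $r\circ\varphi$ retracts the open set $\varphi^{-1}(U)$ onto $K$.

The next two lemmas translate lattice and linear right-inverses into topology.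

\begin{lemma}\label{lem:retract}
Let $K$ be a non-empty closed subset of a compact space $L$ and let $T:C(L)\to C(K)$ be the restriction map.
\begin{itemize}
\item[(i)] If $T$ has a lattice homomorphism right-inverse, then $K$ is a neighborhood retract of $L$.
\item[(ii)] If $K$ is a neighborhood retract of $L$, then $T$ has a lattice homomorphism right-inverse $R$ with $\|Rf\|\le\|f\|$ for all $f$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $R$ be the right-inverse, $c=R1\ge0$ and $V=\{c>0\}$. The set $V$ is open and contains $K$, where $c=1$. (Nothing prevents $c$ from vanishing away from $K$; this is why neighborhoods appear.) For $l\in V$ the functional $f\mapsto Rf(l)/c(l)$ is a lattice homomorphism sending $1$ to $1$, so by (F2) it is evaluation at a unique point $\rho(l)\in K$. Each $f\circ\rho=Rf/c$ is continuous on $V$, so $\rho$ is continuous by (F1). For $k\in K$ we have $f(\rho(k))=Rf(k)=f(k)$ for all $f$, so $\rho(k)=k$.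

(ii) Let $r:U\to K$ be a retraction with $U$ open. By normality of $L$ there is a continuous $c:L\to I$ with $c=1$ on $K$ whose closed support lies in $U$. Let $Rf=c\cdot(f\circ r)$ on $U$ and $Rf=0$ elsewhere. The function $Rf$ is continuous on $U$ and vanishes on the open complement of the support of $c$; these two open sets cover $L$, so $Rf\in C(L)$. As $0\le c\le1$, we have $|Rf|=R|f|$ and $\|Rf\|\le\|f\|$, and $Rf=f$ on $K$.
\end{proof}

A linear right-inverse $S$ of the restriction map with $\|S\|\le\lambda$ is the same thing as a continuous map $\sigma:L\to\lambda B$ with $\sigma(k)=\delta_k$ for $k\in K$, through the formula $\sigma(l)(f)=Sf(l)$. Among all $L$ that admit such a map, the ball $\lambda B$ itself is the only one that needs to be tested.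

\begin{lemma}\label{lem:transfer}
Let $K$ be a closed subset of a compact space $L$, let $\lambda\ge1$, and let $\sigma:L\to\lambda B$ be continuous with $\sigma(k)=\delta_k$ for $k\in K$. If $K$ is a neighborhood retract of $\lambda B$, then $K$ is a neighborhood retract of $L$.
\end{lemma}

\begin{proof}
Let $V\subset\lambda B$ be open, containing all $\delta_k$, and let $\rho:V\to K$ be continuous with $\rho(\delta_k)=k$. Then $\sigma^{-1}(V)$ is open, contains $K$, and $\rho\circ\sigma$ retracts it onto $K$.
\end{proof}

\section{From ANR to the ball of radius three}\label{sec:easy}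

\begin{proof}[Proof of {\rm(a)}$\Rightarrow${\rm(b)}]
The lattice $Y$ is abstract, while Lemma~\ref{lem:retract} concerns functions on a cube. We first replace $Y$ by a space $C(Q)$ and then map $Q$ to the cube.

Let $K\subset I^\Gamma$, let $T:Y\to C(K)$ be a surjective lattice homomorphism and let $Ty_0=1$. Put $u=|y_0|$; then $Tu=1$, $\|u\|=\|y_0\|$ and $u\ne0$. Give the principal ideal $Y_u=\{y:|y|\le au\text{ for some }a\ge0\}$ the norm $\|y\|_u=\inf\{a\ge0:|y|\le au\}$. It is complete: a $\|\cdot\|_u$-Cauchy sequence converges in $Y$ because $\|y\|\le\|y\|_u\|u\|$, and the inequalities $|y_n-y_m|\le\tau u$ pass to the limit in $m$ because the positive cone of $Y$ is closed. Kakutani's representation theorem then gives a compact space $Q$ and a lattice isomorphism $J:C(Q)\to Y_u$ with $J1=u$ and $\|Jg\|_u=\|g\|$. The map $TJ:C(Q)\to C(K)$ is a lattice homomorphism with $TJ1=1$, so by (F2) there is a continuous $j:K\to Q$ with $TJg=g\circ j$.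

Let $p_\gamma\in C(K)$ be the coordinate functions, $0\le p_\gamma\le1$. Surjectivity gives $y'_\gamma\in Y$ with $Ty'_\gamma=p_\gamma$, but $y'_\gamma$ need not lie in $Y_u$, so we truncate: $y_\gamma=(y'_\gamma)^+\wedge u$ satisfies $0\le y_\gamma\le u$ and $Ty_\gamma=p_\gamma^+\wedge1=p_\gamma$. The functions $g_\gamma=J^{-1}y_\gamma$ take values in $I$ and define a continuous map $h=(g_\gamma)_{\gamma\in\Gamma}:Q\to I^\Gamma$ with $h(j(k))_\gamma=TJg_\gamma(k)=p_\gamma(k)$, that is, $h(j(k))=k$.

Since $K$ is an ANR, Lemma~\ref{lem:retract}(ii) gives a lattice homomorphism $f\mapsto\hat f$ from $C(K)$ to $C(I^\Gamma)$ with $\hat f|_K=f$ and $\|\hat f\|\le\|f\|$. Put $Rf=J(\hat f\circ h)\in Y_u\subset Y$. Then $R$ is a composition of lattice homomorphisms, and $TRf(k)=\hat f(h(j(k)))=f(k)$. Finally $|\hat f\circ h|\le\|f\|$ gives $|Rf|\le\|f\|u$, so $\|R\|\le\|y_0\|$.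
\end{proof}

\begin{proof}[Proof of {\rm(b)}$\Rightarrow${\rm(c)}$\Rightarrow${\rm(d)}$\Rightarrow${\rm(e)}]
A map with a right-inverse is surjective, so (b) implies (c). The restriction map $T:C(3B)\to C(K)$ is a lattice homomorphism, and $Sf(\mu)=\mu(f)$ defines a linear $S:C(K)\to C(3B)$ with $\|S\|\le3$ and $TS=\mathrm{id}$; so (c) implies (d). Lemma~\ref{lem:retract}(i) with $L=3B$ shows that (d) implies (e).
\end{proof}

\section{The plan for (e)$\Rightarrow$(a), on two small cases}\label{sec:plan}

Fix an embedding $K\subset I^\Gamma$. For $A\subset\Gamma$ let $\pi_A:K\to I^A$ be the projection and $K_A=\pi_A(K)$, with the convention that $I^\emptyset$ is a point. Write $x\sim_Ay$ if $\pi_Ax=\pi_Ay$.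

By Lemma~\ref{lem:transfer} it is enough to construct a continuous map
\begin{equation}\label{eq:sigma}
\sigma:I^\Gamma\to P(K)\quad\text{with}\quad\sigma(x)=\delta_x\text{ for }x\in K .
\end{equation}
Think of $\sigma(x)$ as a random point of $K$ attached to $x$, which equals $x$ with certainty when $x\in K$. For $K=\{0,1\}\subset I$ one takes $\sigma(t)=(1-t)\delta_0+t\delta_1$. The convexity of $P(K)$ makes $\sigma$ easier to find than a retraction, and the tool is a selection theorem for convex sets in a Banach space. But $P(K)$ contains a copy of $K$, so it embeds in a Banach space with its norm topology only if $K$ is metrizable. We therefore choose the random point a countable block of coordinates at a time.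

Suppose $A\subset A'$, $E=A'\setminus A$ is countable, and the map $\sigma_A:I^A\to P(K_A)$ is already built. A point of $I^{A'}$ is a pair $(x,t)\in I^A\times I^E$. Choose $z\in K_A$ with law $\sigma_A(x)$, then choose $s$ in the fiber $F_z=\{s\in I^E:(z,s)\in K_{A'}\}$ with some law $\theta(z,t)$, and let $\sigma_{A'}(x,t)$ be the law of $(z,s)$. We need $\theta$ continuous, with $\theta(z,t)=\delta_t$ when $t\in F_z$. This is not always possible.

\begin{example}[a corner]\label{ex:corner}
Let $K=H_{\{1,2\}}=(I\times\{0\})\cup(\{0\}\times I)$, $A=\{1\}$, $A'=\{1,2\}$. For $z>0$ the fiber is $F_z=\{0\}$, which forces $\theta(z,1)=\delta_0$, whereas $1\in F_0$ forces $\theta(0,1)=\delta_1$. No continuous $\theta$ exists. The cause is that $\pi_A$ is not open: the open set $\{x\in K:x_2>\frac12\}$ projects onto $\{0\}$, which is not open in $K_A=I$. The same happens in $H_\Gamma$ for every $\emptyset\ne A\subsetneq\Gamma$: if $\beta\notin A$, the open set $\{x_\beta>\frac12\}$ projects onto $\{0\}$, and $0$ is not isolated in $\pi_A(H_\Gamma)=H_A$.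
\end{example}

Openness is the only obstruction (Lemma~\ref{lem:selection}), so we need many sets $A$ for which $\pi_A$ is an open map onto $K_A$. The next example shows where openness comes from.

\begin{example}[a group]\label{ex:group}
Let $K$ be a closed subgroup of $\{0,1\}^\Gamma$ under addition modulo $2$. Then every $\pi_A:K\to K_A$ is open. Let $x\in K$ and let $b_i\to\pi_Ax$ be a net in $K_A$; we look for lifts of $b_i$ close to $x$. Arbitrary lifts $y_i\in K$ converge, along a subnet, to some $y$ with $y\sim_Ax$, possibly far from $x$. Correct them by a translation: the points $x-y+y_i\in K$ converge to $x$, and their coordinates in $A$ are those of $y_i$ because $x_\gamma-y_\gamma=0$ for $\gamma\in A$.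
\end{example}

The argument used three properties of the continuous operation $m(x,y,z)=x-y+z$: the identities $m(x,y,y)=x$ and $m(x,x,z)=z$, which define a \emph{Mal'cev operation}, and the fact that the $A$-coordinates of $m(x,y,z)$ depend only on the $A$-coordinates of $x,y,z$. A general $K$ has no subtraction, but $C(K)^*$ has: the measure $\delta_x-\delta_y+\delta_z$ has norm at most $3$, and the retraction in (e) brings it back to $K$ when it lies close enough to $K$.

\section{A partial Mal'cev operation and open projections}\label{sec:malcev}

\begin{proposition}\label{prop:open}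
Let $K\subset I^\Gamma$ be non-empty and compact, and assume {\rm(e)}. There is a family $\mathcal G$ of subsets of $\Gamma$ such that
\begin{itemize}
\item[(G1)] the union of a non-empty subfamily of $\mathcal G$ belongs to $\mathcal G$;
\item[(G2)] every countable subset of $\Gamma$ is contained in a countable member of $\mathcal G$;
\item[(G3)] $\pi_A:K\to K_A$ is open for every $A\in\mathcal G$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $V\subset3B$ be open, containing all $\delta_k$, and let $\rho:V\to K$ be continuous with $\rho(\delta_k)=k$.

\emph{The operation.} The map $q:K^3\to3B$, $q(x,y,z)=\delta_x-\delta_y+\delta_z$, is continuous, so $W=q^{-1}(V)$ is open in $K^3$. The composition $\rho\circ q$ is defined only on $W$. In Example~\ref{ex:group} all triples that occurred had first two entries agreeing on $A$, so we look for such a domain inside $W$. The sets $D_A=\{(x,y,z)\in K^3:x\sim_Ay\}$, with $A\subset \Gamma$ finite, are compact, satisfy $D_{A\cup A'}\subset D_A\cap D_{A'}$, and have intersection $\{x=y\}$. This intersection lies in $W$, since $q(x,x,z)=\delta_z$. Thus the compact sets $D_A\setminus W$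 form a downward directed family with empty intersection, and one of them is empty: there is a finite $\Gamma_0\subset\Gamma$ with $D:=D_{\Gamma_0}\subset W$. The map $m=\rho\circ q|_D:D\to K$ is continuous, and
\begin{equation}\label{eq:malcev}
m(x,y,y)=x\quad(x\sim_{\Gamma_0}y),\qquad m(x,x,z)=z\quad(x,z\in K).
\end{equation}

\emph{Good sets.} The operation $m$ no longer acts coordinatewise, so we single out the sets of coordinates that it respects. Call $A\subset\Gamma$ \emph{good} if $\Gamma_0\subset A$ and, for all $(x,y,z),(x',y',z')\in D$,
\[
x\sim_Ax',\ y\sim_Ay',\ z\sim_Az'\quad\Longrightarrow\quad m(x,y,z)\sim_Am(x',y',z').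
\]
Let $\mathcal G$ be the family of good sets.

(G1) Let $A=\bigcup_iA_i$ with all $A_i$ good. If two triples agree on $A$, they agree on each $A_i$, so their images under $m$ agree on each $A_i$, hence on $A$.

(G2) Fix $\gamma\in\Gamma$. By the Stone--Weierstrass theorem, the continuous function $m_\gamma:D\to I$ on the compact set $D\subset(I^\Gamma)^3$ is the uniform limit of a sequence of polynomials in the coordinates. Each polynomial involves finitely many coordinates, so there is a countable $\Lambda(\gamma)\subset\Gamma$ such that $m_\gamma$ takes equal values at two triples whose entries agree on $\Lambda(\gamma)$. Given a countable $E\subset\Gamma$, put $E_0=E\cup\Gamma_0$, $E_{n+1}=E_n\cup\bigcup_{\gamma\in E_n}\Lambda(\gamma)$ and $A=\bigcup_nE_n$. Then $A$ is countable, contains $\Gamma_0$, and contains $\Lambda(\gamma)$ for each $\gamma\in A$; so $A$ is good.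

(G3) Let $A$ be good, $O\subset K$ open and $x\in O$, and suppose that $\pi_A(O)$ is not a neighborhood of $\pi_Ax$ in $K_A$. Then there is a net $b_i\to\pi_Ax$ in $K_A\setminus\pi_A(O)$. Choose $y_i\in K$ with $\pi_Ay_i=b_i$; passing to a subnet, $y_i\to y\in K$, and $\pi_Ay=\pi_Ax$ (Figure~\ref{fig:par}). As $\Gamma_0\subset A$, the triples $(x,y,y_i)$, $(x,y,y)$ and $(y,y,y_i)$ lie in $D$. The triples $(x,y,y_i)$ and $(y,y,y_i)$ agree on $A$, so goodness and \eqref{eq:malcev} give
\[
\pi_A\,m(x,y,y_i)=\pi_A\,m(y,y,y_i)=\pi_Ay_i=b_i .
\]
By continuity, $m(x,y,y_i)\to m(x,y,y)=x$. So $m(x,y,y_i)\in O$ eventually, and then $b_i\in\pi_A(O)$, a contradiction.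
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0)--(6,0) node[right]{$K_A$};
\draw[gray] (1.5,0.4)--(1.5,3.9);
\draw[gray] (3.5,0.4)--(3.5,3.9);
\draw[dashed,rounded corners] (0.4,2.4) rectangle (5.7,3.6);
\node at (0.7,3.3) {$O$};
\fill (1.5,3) circle (2pt) node[left]{$x$};
\fill (1.5,1.2) circle (2pt) node[left]{$y$};
\fill (3.5,1.2) circle (2pt) node[right]{$y_i$};
\fill (3.5,3) circle (2pt) node[right]{$m(x,y,y_i)$};
\fill (1.5,0) circle (2pt) node[below]{$\pi_Ax=\pi_Ay$};
\fill (3.5,0) circle (2pt) node[below]{$b_i$};
\draw[->] (3.3,1.2)--(1.75,1.2);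
\draw[->] (3.3,3)--(1.75,3);
\end{tikzpicture}
\caption{Why $\pi_A$ is open for a good set $A$. Vertical lines are fibers of $\pi_A$. The lifts $y_i$ of $b_i$ converge to a point $y$ in the fiber of $x$; the fourth vertex $m(x,y,y_i)$ of the parallelogram lies in the fiber of $y_i$ and converges to $x$, so it enters the neighborhood $O$ of $x$.}\label{fig:par}
\end{figure}

The radius $3$ was used once, to place the values of $q$ in the ball where $V$ is open; nowhere else in the proof of Theorem~\ref{thm:main} does it matter.

\section{Adding countably many coordinates}\label{sec:selection}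

A map $\Psi$ from a space $X$ to the subsets of a space $\Omega$ is \emph{lower semicontinuous} if $\{x:\Psi(x)\cap N\ne\emptyset\}$ is open for every open $N\subset \Omega$. Michael's selection theorem \cite{Michael} states that a lower semicontinuous map $\Psi$ from a paracompact space $X$ to the non-empty closed convex subsets of a Banach space has a continuous selection, that is, a continuous $\theta$ with $\theta(x)\in\Psi(x)$ for all $x$. Compact spaces are paracompact, so the theorem puts no countability condition on the domain. In the next lemma only the space $M$ of new coordinates has to be metrizable.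

\begin{lemma}\label{lem:selection}
Let $Z$ be compact, $M$ compact metrizable, and $F\subset Z\times M$ closed, with the projection $\mathrm{pr}:F\to Z$ surjective and open. Put $F_z=\{s\in M:(z,s)\in F\}$. There is a continuous $\theta:Z\times M\to P(M)$ with $\theta(z,t)(F_z)=1$ for all $(z,t)$ and $\theta(z,t)=\delta_t$ for $(z,t)\in F$.
\end{lemma}

\begin{proof}
Let $\Psi(z,t)=\{\delta_t\}$ if $(z,t)\in F$ and $\Psi(z,t)=P(F_z)$ otherwise. Each $F_z$ is closed, and non-empty by surjectivity, so by (F3) the values of $\Psi$ are non-empty compact convex subsets of $P(M)$. A continuous selection of $\Psi$ is the required $\theta$.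

Since $M$ is metrizable, the unit ball of $C(M)$ has a dense sequence $(g_n)$. The map $\nu\mapsto(2^{-n}\nu(g_n))_n$ from $P(M)$ to $\ell_2$ is affine, injective by density, and continuous because its coordinates are continuous and bounded by $2^{-n}$. So it is a homeomorphism onto its image, and we regard $P(M)$ as a compact convex subset of $\ell_2$. By Michael's theorem it remains to show that $\Psi$ is lower semicontinuous. Let $N\subset P(M)$ be open with $\Psi(z,t)\cap N\neq\emptyset$. Openness of $\mathrm{pr}$ enters in this form: if $O\subset M$ is open, then $Z(O)=\{z':F_{z'}\cap O\ne\emptyset\}=\mathrm{pr}(F\cap(Z\times O))$ is open in $Z$.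

\emph{Case $(z,t)\notin F$.} By (F3), $N$ contains a convex combination $\sum_{j\le n}a_j\delta_{s_j}$ with $s_j\in F_z$. The map $(s'_1,\dots,s'_n)\mapsto\sum a_j\delta_{s'_j}$ is continuous, so there are open sets $O_j\ni s_j$ with $\sum a_j\delta_{s'_j}\in N$ whenever $s'_j\in O_j$ for all $j$. The set $\big(\bigcap_jZ(O_j)\times M\big)\setminus F$ is an open neighborhood of $(z,t)$. For $(z',t')$ in it choose $s'_j\in F_{z'}\cap O_j$; then $\sum a_j\delta_{s'_j}\in P(F_{z'})\cap N=\Psi(z',t')\cap N$.

\emph{Case $(z,t)\in F$.} Then $\delta_t\in N$, and $O=\{s:\delta_s\in N\}$ is an open neighborhood of $t$. The set $Z(O)\times O$ is an open neighborhood of $(z,t)$. Let $(z',t')$ belong to it. If $(z',t')\in F$, then $\delta_{t'}\in\Psi(z',t')\cap N$. Otherwise choose $s\in F_{z'}\cap O$; then $\delta_s\in\Psi(z',t')\cap N$.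
\end{proof}

\begin{remark}[the metrizable case]\label{rem:metric}
If $\Gamma$ is countable, take $Z$ a point, $M=I^\Gamma$ and $F=K$. The projection is trivially open, and $\theta$ is the map $\sigma$ of \eqref{eq:sigma}. Since $P(K)\subset B$, Lemma~\ref{lem:transfer} with $\lambda=1$ shows that a metrizable $K$ that is a neighborhood retract of $B$ is an ANR.
\end{remark}

\section{The transfinite construction}\label{sec:recursion}

\begin{proposition}\label{prop:sigma}
Let $K\subset I^\Gamma$ be non-empty and compact, and let $\mathcal G$ be a family of subsets of $\Gamma$ satisfying {\rm(G1)--(G3)}. Then there is a continuous $\sigma:I^\Gamma\to P(K)$ with $\sigma(x)=\delta_x$ for $x\in K$.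
\end{proposition}

\begin{proof}
Well-order $\Gamma=\{\gamma_\alpha:\alpha<\kappa\}$. By (G2) there are countable sets $A_0\in\mathcal G$ and $G_\alpha\in\mathcal G$ with $\gamma_\alpha\in G_\alpha$. Put $A_\alpha=A_0\cup\bigcup_{\beta<\alpha}G_\beta$ for $\alpha\le\kappa$. The sets $A_\alpha$ increase, belong to $\mathcal G$ by (G1), have countable differences $A_{\alpha+1}\setminus A_\alpha\subset G_\alpha$, satisfy $A_\alpha=\bigcup_{\beta<\alpha}A_\beta$ for limit $\alpha$, and $A_\kappa=\Gamma$. Write $K_\alpha=K_{A_\alpha}$, and for $\beta\le\alpha$ let $\pi^\alpha_\beta:K_\alpha\to K_\beta$ be the projection. It is surjective, and it is open: for $O\subset K_\alpha$ open, $\pi^\alpha_\beta(O)=\pi_{A_\beta}(\pi_{A_\alpha}^{-1}(O))$ is open by (G3).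

We construct by recursion continuous maps $\sigma_\alpha:I^{A_\alpha}\to P(K_\alpha)$, $\alpha\le\kappa$, such that
\begin{itemize}
\item[(1)] $\sigma_\alpha(x)=\delta_x$ for $x\in K_\alpha$;
\item[(2)] $(\pi^\alpha_\beta)_*\sigma_\alpha(x)=\sigma_\beta(x|_{A_\beta})$ for $\beta<\alpha$ and $x\in I^{A_\alpha}$.
\end{itemize}
Condition (2) says that later steps do not change the law of the coordinates already chosen; it is what allows us to pass to limit ordinals. Then $\sigma=\sigma_\kappa$ is the required map, as $K_\kappa=K$.

\emph{First step.} Apply Lemma~\ref{lem:selection} with $Z$ a point, $M=I^{A_0}$ and $F=K_0$, and use (F3) to regard the values as elements of $P(K_0)$.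

\emph{Successor step.} Let $Z=K_\alpha$ and $M=I^E$ with $E=A_{\alpha+1}\setminus A_\alpha$; the space $M$ is metrizable because $E$ is countable. Identify $I^{A_{\alpha+1}}=I^{A_\alpha}\times M$, so that $F=K_{\alpha+1}$ is a closed subset of $Z\times M$ whose projection to $Z$ is $\pi^{\alpha+1}_\alpha$. Let $\theta$ be given by Lemma~\ref{lem:selection}. The two-stage random choice of Section~\ref{sec:plan} is the iterated integral
\[
\tilde f(z,t)=\int_{F_z}f(z,s)\,d\theta(z,t)(s),\qquad
\sigma_{\alpha+1}(x,t)(f)=\int_{Z}\tilde f(z,t)\,d\sigma_\alpha(x)(z),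
\]
for $f\in C(K_{\alpha+1})$, $z\in Z$, $t\in M$, $x\in I^{A_\alpha}$. Extend $f$ to $g\in C(Z\times M)$ by Tietze's theorem. Since $\theta(z,t)$ is carried by $F_z$, we have $\tilde f(z,t)=\theta(z,t)(g(z,\cdot))$, and $\tilde f$ is continuous on $Z\times M$ by (F4) with $X=Z\times M$. Hence the second integral makes sense, and $(x,t)\mapsto\sigma_\alpha(x)(\tilde f(\cdot,t))$ is continuous by (F4) with $X=I^{A_\alpha}\times M$ and measures on $Z$. The functional $\sigma_{\alpha+1}(x,t)$ is linear, positive and sends $1$ to $1$. So $\sigma_{\alpha+1}$ is a continuous map into $P(K_{\alpha+1})$.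

If $(x,t)\in K_{\alpha+1}$, then $x\in K_\alpha$, so $\sigma_\alpha(x)=\delta_x$, and $\theta(x,t)=\delta_t$; thus $\sigma_{\alpha+1}(x,t)(f)=\tilde f(x,t)=f(x,t)$, which is (1). If $f=f_0\circ\pi^{\alpha+1}_\alpha$ with $f_0\in C(K_\alpha)$, then $\tilde f(z,t)=f_0(z)$ and $\sigma_{\alpha+1}(x,t)(f)=\sigma_\alpha(x)(f_0)$, which is (2) for the pair $(\alpha+1,\alpha)$. For $\beta<\alpha$ apply $(\pi^\alpha_\beta)_*$ to this identity and use (2) for $\sigma_\alpha$.

\emph{Limit step.} Let $\alpha$ be a limit ordinal and let $\mathcal A$ be the union of the increasing family of subalgebras $\{f\circ\pi^\alpha_\beta:f\in C(K_\beta)\}$, $\beta<\alpha$, of $C(K_\alpha)$. It contains the constants. Two points of $K_\alpha$ differ in a coordinate $\gamma\in A_\alpha$, which lies in some $A_\beta$ with $\beta<\alpha$, so $\mathcal A$ separates points. By the Stone--Weierstrass theorem $\mathcal A$ is dense. For $x\in I^{A_\alpha}$ define on $\mathcal A$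
\[
\sigma_\alpha(x)(f\circ\pi^\alpha_\beta)=\sigma_\beta(x|_{A_\beta})(f).
\]
This is well defined: if $f\circ\pi^\alpha_\beta=f'\circ\pi^\alpha_{\beta'}$ with $\beta'\le\beta<\alpha$, then $f=f'\circ\pi^\beta_{\beta'}$ because $\pi^\alpha_\beta$ is surjective, and the two values agree by (2) for $\sigma_\beta$. The functional is linear, since any two elements of $\mathcal A$ lie in one subalgebra; it sends $1$ to $1$; and it has norm $1$ because $\|f\circ\pi^\alpha_\beta\|=\|f\|$. Its unique continuous extension to $C(K_\alpha)$ therefore lies in $P(K_\alpha)$, and (2) is the definition. For $g\in\mathcal A$ the function $x\mapsto\sigma_\alpha(x)(g)$ is continuous; for general $g$ it is a uniform limit of such functions, as $|\sigma_\alpha(x)(g-g')|\le\|g-g'\|$. If $x\in K_\alpha$, then $x|_{A_\beta}\in K_\beta$ and (1) for $\sigma_\beta$ shows that $\sigma_\alpha(x)$ agrees with $\delta_x$ on $\mathcal A$, hence everywhere.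
\end{proof}

\begin{proof}[Proof of {\rm(e)}$\Rightarrow${\rm(a)}]
Embed $K$ in a cube $I^\Gamma$. Propositions~\ref{prop:open} and~\ref{prop:sigma} give a continuous $\sigma:I^\Gamma\to P(K)\subset3B$ with $\sigma(k)=\delta_k$ for $k\in K$. By (e) again and Lemma~\ref{lem:transfer}, $K$ is a neighborhood retract of $I^\Gamma$, and so an ANR by Section~\ref{sec:tools}.
\end{proof}

With Section~\ref{sec:easy}, this completes the proof of Theorem~\ref{thm:main}.

\section{The constant three is sharp}\label{sec:sharp}

Let $\Gamma$ be uncountable, let $H=H_\Gamma$ be as in \eqref{eq:H}, let $e_\gamma\in H$ be the unit vectors, and let $B$ be the unit ball of $C(H)^*$.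

\begin{proof}[$H$ is not an ANR]
Suppose $r:U\to H$ is a retraction with $U\supset H$ open in $I^\Gamma$. The idea is that $e_\gamma+e_\beta$ is usually close to both $e_\gamma$ and $e_\beta$, so its image would have two non-zero coordinates. For each $\gamma$, the set $O_\gamma=\{x\in U:r(x)_\gamma>\frac12\}$ is open in $I^\Gamma$ and contains $e_\gamma$. A basic neighborhood of $e_\gamma$ restricts finitely many coordinates, so there is a finite set $N_\gamma\ni\gamma$ with $e_\gamma+e_\beta\in O_\gamma$ for all $\beta\in\Gamma\setminus N_\gamma$. Take a countably infinite $A\subset\Gamma$. As $\Gamma$ is uncountable, there is $\beta\notin\bigcup_{\gamma\in A}N_\gamma$; as $N_\beta$ is finite, there is $\gamma\in A\setminus N_\beta$. Then $\gamma\ne\beta$ and $e_\gamma+e_\beta\in O_\gamma\cap O_\beta$, so $r(e_\gamma+e_\beta)$ has two coordinates larger than $\frac12$, contradicting $r(e_\gamma+e_\beta)\in H$.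
\end{proof}

\begin{proof}[$H$ is a neighborhood retract of $\lambda B$ for $1\le\lambda<3$]
For $\gamma\in\Gamma$ and $t\in I$ let $H_{\gamma,t}=\{x\in H:x_\gamma>t\}$, an open part of the $\gamma$-th segment; these sets are disjoint for different $\gamma$. A point is recovered from its Dirac measure by $x_\gamma=\int_0^1\delta_x(H_{\gamma,t})\,dt$. For a general $\mu$ the same formula may give many non-zero coordinates. We therefore discard the values $\mu(H_{\gamma,t})$ below a threshold $\eta<1$, chosen so that at most one segment can exceed it.

Choose $\varepsilon>0$ with $\eta:=(\lambda+1+\varepsilon)/4<1$; this is where $\lambda<3$ is used. Let $V=\{\mu\in\lambda B:\mu(1)<1+\varepsilon\}$, an open subset of $\lambda B$ containing all $\delta_x$. Let $g(s)=\min\{1,(s-\eta)^+/(1-\eta)\}$, so that $g:\mathbb R\to I$ vanishes on $(-\infty,\eta]$, equals $1$ on $[1,\infty)$ and has Lipschitz constant $1/(1-\eta)$. The function $F^\gamma_\mu(t)=\mu(H_{\gamma,t})$ is a difference of two bounded decreasing functions, hence Borel. Put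
\[
r(\mu)_\gamma=\int_0^1g\big(F^\gamma_\mu(t)\big)\,dt\in I .
\]

\emph{Values in $H$.} For $\mu\in V$ we have $\mu^+(H)=\frac12(\|\mu\|+\mu(1))<\frac12(\lambda+1+\varepsilon)=2\eta$. If $r(\mu)_\gamma\ne0\ne r(\mu)_\beta$ with $\gamma\ne\beta$, there are $t,t'\in I$ with $\mu(H_{\gamma,t})>\eta$ and $\mu(H_{\beta,t'})>\eta$. The two sets are disjoint and $\mu^+\ge\mu$, so $\mu^+(H)>2\eta$, a contradiction.

\emph{Identity on $H$.} Since $g(0)=0$ and $g(1)=1$, $r(\delta_x)_\gamma$ is the length of $\{t\in I:t<x_\gamma\}$, which is $x_\gamma$.

\emph{Continuity.} Fix $\gamma$, write $F_\mu=F^\gamma_\mu$, and let $p:H\to I$, $p(x)=x_\gamma$. The number $F_\mu(t)$ is not weak*-continuous in $\mu$, but we show that $\mu\mapsto F_\mu$ is continuous into $L^1[0,1]$. For a Borel function $v:I\to[-1,1]$ let $\phi_v(s)=\int_0^sv(t)\,dt$. Fubini's theorem, applied to $v(t)1_{\{t<p(x)\}}$, gives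
\begin{equation}\label{eq:fubini}
\int_0^1v(t)F_\mu(t)\,dt=\mu(\phi_v\circ p).
\end{equation}
The functions $\phi_v$ are $1$-Lipschitz and vanish at $0$, so by the Arzel\`a--Ascoli theorem, given $\tau>0$, there are $\phi_1,\dots,\phi_n\in C(I)$ such that every $\phi_v$ is within $\tau$ of some $\phi_i$. Let $\mu_0\in \lambda B$, and let $\mu\in\lambda B$ satisfy $|(\mu-\mu_0)(\phi_i\circ p)|<\tau$ for all $i$, which defines a neighborhood of $\mu_0$. Taking $v=\operatorname{sign}(F_\mu-F_{\mu_0})$ in \eqref{eq:fubini}, and $i$ with $\|\phi_v-\phi_i\|\le\tau$, we get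
\[
\|F_\mu-F_{\mu_0}\|_1=(\mu-\mu_0)(\phi_v\circ p)\le\tau+\|\mu-\mu_0\|\,\tau\le(1+2\lambda)\tau .
\]
Hence $|r(\mu)_\gamma-r(\mu_0)_\gamma|\le(1+2\lambda)\tau/(1-\eta)$. Every coordinate of $r$ is continuous, and $r:V\to H$ is a retraction.
\end{proof}

This proves Proposition~\ref{prop:sharp}. By Theorem~\ref{thm:main}, $C(H)$ fails the lattice-lifting property.

\begin{remark}
At $\lambda=3$ the construction of $r$ breaks down on the very measures used in Section~\ref{sec:malcev}: $\mu=\delta_{e_\gamma}-\delta_0+\delta_{e_\beta}$ has $\mu(1)=1$, $\|\mu\|=3$ and $\mu(H_{\gamma,t})=\mu(H_{\beta,t})=1$ for $0\le t<1$, so no threshold $\eta<1$ eliminates one of the two segments.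
\end{remark}

\begin{remark}
The construction of $r$ does not use that $\Gamma$ is uncountable. For countable $\Gamma$ the space $H_\Gamma$ is metrizable and a neighborhood retract of the dual unit ball, so it is an ANR by Remark~\ref{rem:metric}. Uncountability is thus needed for the first half of the proof, where it provides the index $\beta$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AMRT}
A. Avil\'es, G. Mart\'inez-Cervantes, J. Rodr\'iguez, P. Tradacete,
\emph{A Godefroy-Kalton principle for free Banach lattices},
arXiv:2011.04639 (2020).

\bibitem{Michael}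
E. Michael,
\emph{Continuous selections I},
Ann. of Math. 63 (1956).

\end{thebibliography}
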